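\title{Order statistics of log-concave random vectors with uncorrelated coordinates}

\begin{abstract}
Let $X$ be a mean zero log-concave random vector in $\mathbb{R}^n$ with uncorrelated coordinates, let $X_k^*$ be the $k$-th largest of $|X_1|,\dots,|X_n|$, and let $t^*(p,X)$ be the level that $p$ of the $|X_i|$ exceed on average. We prove that $\mathbb{E}X_k^*\le C\,t^*(k-\frac12,X)$ with a universal constant $C$, without assuming that $X$ is unconditional. It follows that for an isotropic log-concave vector and $k\le n/2$ the $k$-th smallest of the $|X_i|$ has expectation of order $k/n$. This answers a question posed by Lata{\l}a and Strzelecka. The bound comes from the tail estimate $\mathbb{P}(X_k^*\ge s\,t^*)\le C\exp(-c\sqrt{s/\log(2+s)})$, which is optimal up to logarithmic factors in the exponent. The proof follows the mass of an orthant as its vertex slides along a diagonal, and uses stochastic localization to show that typical orthants have exponentially small mass.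
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X=(X_1,\dots,X_n)$ be a random vector and let $X_1^*\ge\dots\ge X_n^*$ be the numbers $|X_1|,\dots,|X_n|$ in nonincreasing order. Thus $X_k^*$ is the $k$-th largest of the $|X_i|$, and $X^*_{n-k+1}$ is the $k$-th smallest. We ask whether the size of $X_k^*$ can be read off from the laws of the single coordinates. The event $X_k^*\ge t$ says that at least $k$ of the $|X_i|$ are at least $t$, and the expected number of such coordinates, $\sum_i\mathbb{P}(|X_i|\ge t)$, depends on the one-dimensional laws only. If this number behaves like its mean, then $X_k^*$ sits near the level where the mean crosses $k$. For $0<p<n$ put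
\[
t^*(p,X)=\inf\Bigl\{t>0:\ \sum_{i=1}^n\mathbb{P}(|X_i|\ge t)\le p\Bigr\}.
\]
The guess is that $\mathbb{E}X_k^*$ is comparable to $t^*(k-\frac12,X)$. For $n=k=1$ this number is a median of $|X_1|$. For $X$ uniform on $[-1,1]^n$ the $|X_i|$ are independent and uniform on $[0,1]$; they cut $[0,1]$ into $n+1$ intervals of equal expected length, so $\mathbb{E}X_k^*=\frac{n-k+1}{n+1}$, while $n(1-t)=k-\frac12$ gives $t^*(k-\frac12,X)=\frac{n-k+1/2}{n}$.

The guess needs hypotheses on the joint law. A random vector $X$ in $\mathbb{R}^n$ is \emph{log-concave} if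
\begin{equation}\label{eq:lc}
\mathbb{P}\bigl(X\in\lambda K+(1-\lambda)L\bigr)\ge\mathbb{P}(X\in K)^{\lambda}\,\mathbb{P}(X\in L)^{1-\lambda}
\end{equation}
for all $\lambda\in[0,1]$ and all nonempty compact sets $K,L$. It is \emph{unconditional} if $(\varepsilon_1X_1,\dots,\varepsilon_nX_n)$ has the same law as $X$ for every choice of signs $\varepsilon_i\in\{-1,1\}$, and \emph{isotropic} if $\mathbb{E}X=0$ and $\operatorname{Cov}X=\mathrm{Id}$. Throughout, $C,c$ are universal positive constants, independent of $n$, $k$ and the law of $X$, that may change from line to line; constants with an index are fixed. We write $f\sim g$ if $cf\le g\le Cf$. Our question is posed in \cite{LS} against the background of the following known bounds.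

\begin{theorem}[known bounds]\label{thm:known}
Let $X$ be a mean zero log-concave random vector in $\mathbb{R}^n$ with uncorrelated coordinates and let $1\le k\le n$.
\begin{enumerate}
\item[(a)] $\mathbb{E}X_k^*\ge\frac12\operatorname{Med}(X_k^*)\ge c\,t^*(k-\frac12,X)$. If $X$ is also unconditional, then $\mathbb{E}X_k^*\le C\,t^*(k-\frac12,X)$.
\item[(b)] $\mathbb{P}\bigl(X_k^*\ge C\,t^*(k-\frac12,X)\bigr)\le1-c$ and $\mathbb{E}X_k^*\le C\,t^*(k-\frac12k^{5/6},X)$.
\item[(c)] If $X$ is isotropic and $k\le n/2$, then $c\frac kn\le\mathbb{E}X^*_{n-k+1}\le C\bigl(\frac kn+n^{-1/6}\bigr)$. If $X$ is also unconditional, then $\mathbb{E}X^*_{n-k+1}\sim k/n$.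
\end{enumerate}
\end{theorem}

The loss in (b) is easy to see at $k=n$. For isotropic $X$ we have $\mathbb{P}(|X_i|<t)\sim t$ for $t\le1$ (Lemma~\ref{lem:one} below), so $t^*(n-\frac12,X)\sim n^{-1}$, whereas $t^*(n-\frac12n^{5/6},X)\sim n^{-1/6}$.

\medskip
\noindent\textbf{Question} (\cite{LS}). Does the upper bound $\mathbb{E}X_k^*\le C\,t^*(k-\frac12,X)$ hold for every mean zero log-concave $X$ with uncorrelated coordinates and every $1\le k\le n$? In particular, is $\mathbb{E}X^*_{n-k+1}\sim k/n$ for every isotropic log-concave $X$ and $1\le k\le n/2$?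
\medskip

The answer to both questions is yes.

\begin{theorem}\label{thm:main}
Let $X$ be a mean zero log-concave random vector in $\mathbb{R}^n$ with uncorrelated coordinates, let $1\le k\le n$ and $t^*=t^*(k-\frac12,X)$. If $t^*=0$, then $X_k^*=0$ almost surely. If $t^*>0$, then for all $s>0$
\[
\mathbb{P}\bigl(X_k^*\ge s\,t^*\bigr)\le C\exp\Bigl(-c\sqrt{s/\log(2+s)}\Bigr).
\]
Consequently $\mathbb{E}X_k^*\le C\,t^*(k-\frac12,X)$, and more generally $\bigl(\mathbb{E}(X_k^*)^p\bigr)^{1/p}\le C_p\,t^*(k-\frac12,X)$ for $p\ge1$, with $C_p$ depending only on $p$.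
\end{theorem}

The moment bounds are two-sided: $(\mathbb{E}(X_k^*)^p)^{1/p}\ge\mathbb{E}X_k^*\ge c\,t^*$ by Jensen's inequality and Theorem~\ref{thm:known}(a).

\begin{theorem}\label{thm:min}
If $X$ is an isotropic log-concave random vector in $\mathbb{R}^n$ and $1\le k\le n/2$, then the $k$-th smallest of the $|X_i|$ satisfies $\mathbb{E}X^*_{n-k+1}\sim k/n$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $s\ge1$ there are $n$ and an isotropic log-concave $X$ in $\mathbb{R}^n$ with
\[
\mathbb{P}\bigl(X_n^*\ge s\,t^*(n-\tfrac12,X)\bigr)\ge\exp\Bigl(-C\sqrt{s\log(2+s)}\Bigr).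
\]
\end{theorem}

So a tail of order $e^{-cs}$ is false in general, and the tail in Theorem~\ref{thm:main} is optimal up to logarithmic factors in the exponent.

\begin{remark}\label{rem:hyp}
Let $\xi$ be uniform on $[-1,1]$. The shift by $\frac12$ cannot be removed: for $X=(\xi,0)$ we have $t^*(1,X)=0$ and $X_1^*=|\xi|$. Uncorrelatedness cannot be removed: for $X=(\xi,\dots,\xi)$ we have $t^*(n-\frac12,X)=\frac1{2n}$ and $\mathbb{E}X_n^*=\frac12$. Log-concavity cannot be removed: if $X_i=R\varepsilon_i$ with independent fair signs $\varepsilon_i$ and an independent $R$ uniform on $\{0,1\}$, then $t^*(n-\frac12,X)=0$ and $\mathbb{E}X_n^*=\frac12$.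
\end{remark}

\section{The chord argument}\label{sec:chord}

The second example in Remark~\ref{rem:hyp} locates the difficulty. That too many coordinates are large can be excluded by Markov's inequality, whatever the dependence. That \emph{some} coordinate is small, when one expects only a few small coordinates, cannot be obtained from first moments. The model problem is therefore the minimum: show that $\min_i|Y_i|\ge u/n$ is unlikely for isotropic log-concave $Y$ and large $u$. This section presents the method in dimension one and for independent coordinates, and then shows what breaks in general.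

A function $\psi\ge0$ is log-concave if $\psi(\lambda x+(1-\lambda)y)\ge\psi(x)^\lambda\psi(y)^{1-\lambda}$ for $\lambda\in[0,1]$. We use the following standard facts.
\begin{enumerate}
\item[(L1)] A log-concave vector with nondegenerate covariance has a log-concave density (Borell). A vector with a log-concave density is log-concave, and \eqref{eq:lc} then holds for all nonempty Borel convex sets (Pr\'ekopa--Leindler). In particular coordinate hyperplanes are null sets for an isotropic log-concave vector.
\item[(L2)] Linear images of log-concave vectors are log-concave; in particular marginals of isotropic log-concave vectors are isotropic log-concave. By (L1), a pair of independent vectors with log-concave densities is log-concave, hence so is their sum, and a vector with a log-concave density conditioned on a convex set of positive probability is log-concave.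
\item[(L3)] Call a real random variable $\xi$ \emph{normalized} if it is log-concave with mean $0$ and variance $1$. Its density is at most $1$ \cite[Lemma 5.5]{LV}, and $\frac1e\le\mathbb{P}(\xi\ge0)\le1-\frac1e$ (Gr\"unbaum).
\end{enumerate}

\subsection{Decay from two values}

A log-concave function on the line that drops between $-U$ and $0$ keeps dropping at the same exponential rate to the right of $0$.

\begin{lemma}\label{lem:chord}
Let $\psi:\mathbb{R}\to[0,1]$ be log-concave, $U>0$ and $\psi(-U)>0$. Then for $0\le x\le y$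
\[
\psi(y)\le\psi(x)\Bigl(\frac{\psi(0)}{\psi(-U)}\Bigr)^{(y-x)/U}.
\]
\end{lemma}

\begin{proof}
Let $x<y$ and $\psi(y)>0$; otherwise there is nothing to prove. Then $\log\psi$ is finite and concave on $[-U,y]$, so its slope over $[x,y]$ is at most its slope over $[-U,0]$.
\end{proof}

The functions to which we apply this come from sliding an orthant. Let $Y$ have a log-concave density, let $E$ be a Borel convex set with $\mathbb{P}(Y\in E)>0$, let $J$ be a set of indices, $a_i>0$ and $\eta\in\{\pm1\}^J$. Then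
\begin{equation}\label{eq:psi}
\psi_\eta(x)=\mathbb{P}\bigl(\eta_iY_i\ge xa_i\ \ \forall i\in J\ \big|\ Y\in E\bigr),\qquad x\in\mathbb{R},
\end{equation}
is log-concave: the convex sets $K_x=E\cap\{y:\eta_iy_i\ge xa_i,\ i\in J\}$ satisfy $\lambda K_x+(1-\lambda)K_{x'}\subset K_{\lambda x+(1-\lambda)x'}$, and (L1) applies. The case of one coordinate gives all the one-dimensional estimates of this paper. Put
\[
q=\tfrac43\bigl(1-\tfrac1e\bigr)<1,\qquad c_0=1-\sqrt q.
\]

\begin{lemma}\label{lem:one}
Let $\xi$ be normalized.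
\begin{enumerate}
\item[(a)] $\mathbb{P}(|\xi|\ge y)\le q^{(y-x)/2}\,\mathbb{P}(|\xi|\ge x)$ for $0\le x\le y$.
\item[(b)] $\mathbb{P}(|\xi|<t)\le2t$ for $t\ge0$, and $\mathbb{P}(|\xi|<t)\ge c_0t$ for $0\le t\le1$.
\item[(c)] $\mathbb{E}|\xi|\ge\frac14$.
\end{enumerate}
\end{lemma}

\begin{proof}
The function $T(x)=\mathbb{P}(\xi\ge x)$ is log-concave, $T(0)\le1-\frac1e$ by (L3), and $T(-2)\ge\frac34$ by Chebyshev's inequality. Lemma~\ref{lem:chord} with $U=2$ gives $T(y)\le q^{(y-x)/2}T(x)$. Adding the same bound for $-\xi$ gives (a). The first bound in (b) holds because the density is at most $1$. For the second, (a) with $x=0$ gives $\mathbb{P}(|\xi|<t)\ge1-q^{t/2}$, and $t\mapsto1-q^{t/2}$ is concave, vanishes at $0$ and equals $c_0$ at $1$. Finally $\mathbb{E}|\xi|\ge\int_0^{1/2}(1-2t)\,dt=\frac14$.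
\end{proof}

The mean zero hypothesis enters here: it makes $T(0)$ smaller than $T(-2)$ by a fixed factor.

\begin{example}[independent coordinates]\label{ex:indep}
Let $Y_1,\dots,Y_n$ be independent and normalized. Take \eqref{eq:psi} with $E=\mathbb{R}^n$, $J=\{1,\dots,n\}$ and $a_i=1/n$. By independence,
\[
\psi_\eta(0)\le\bigl(1-\tfrac1e\bigr)^n,\qquad\psi_\eta(-2n)=\prod_i\mathbb{P}(\eta_iY_i\ge-2)\ge\bigl(\tfrac34\bigr)^n .
\]
The ratio is at most $q^n$ over a distance $U=2n$, so Lemma~\ref{lem:chord} gives $\psi_\eta(u)\le q^{u/2}\psi_\eta(0)$ for $u\ge0$. The orthants cover $\mathbb{R}^n$ and overlap in null sets, so $\sum_\eta\psi_\eta(0)=1$ and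
\[
\mathbb{P}\bigl(\min_i|Y_i|\ge u/n\bigr)=\sum_\eta\psi_\eta(u)\le q^{u/2}.
\]
\end{example}

Independence was used only to estimate two numbers: the mass $\psi_\eta(0)$ of an orthant must be at most $e^{-\delta n}$, and the mass $\psi_\eta(-U)$ of the orthant pushed back by a constant in each coordinate must be at least $e^{-\delta' n}$ with $\delta'<\delta$. For an unconditional vector the first number is exactly $2^{-n}$. In general it can be far larger, and the example that shows this also proves Theorem~\ref{thm:sharp}.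

\subsection{A heavy orthant}\label{sub:heavy}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $n=\lceil s/(2c_0)\rceil$ and $e=n^{-1/2}(1,\dots,1)$. Let $\Gamma$ be a standard Gaussian vector in $\mathbb{R}^n$, let $\xi$ be independent of $\Gamma$ with density $\frac1{\sqrt2}e^{-\sqrt2|x|}$, and put
\[
X=\Gamma'+\xi e,\qquad\Gamma'=\Gamma-\langle\Gamma,e\rangle e .
\]
In an orthonormal basis containing $e$ the vector $X$ has independent normalized coordinates, so it is isotropic log-concave. With $t=\frac1{2c_0n}\le\frac1s\le1$, Lemma~\ref{lem:one}(b) gives $\sum_i\mathbb{P}(|X_i|<t)\ge\frac12$, hence $t^*:=t^*(n-\frac12,X)\le\frac1s$.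

The coordinates of $\Gamma'$ are centered Gaussians of variance at most $1$, so with $x_n=\sqrt{2\log(4n)}$ we have $\mathbb{P}(|\Gamma'_i|>x_n)\le2e^{-x_n^2/2}=\frac1{2n}$, and $\max_i|\Gamma_i'|\le x_n$ with probability at least $\frac12$. Independently, $\xi\ge\sqrt n(1+x_n)$ with probability $\frac12e^{-\sqrt{2n}(1+x_n)}$. When both events occur, $X_i=\Gamma_i'+\xi/\sqrt n\ge1\ge st^*$ for all $i$. Therefore
\begin{equation}\label{eq:heavy}
\mathbb{P}(X_n^*\ge st^*)\ge\mathbb{P}(\min_iX_i\ge1)\ge\tfrac14e^{-\sqrt{2n}(1+x_n)},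
\end{equation}
and the right side is at least $\exp(-C\sqrt{s\log(2+s)})$ because $n\le Cs$.
\end{proof}

By \eqref{eq:heavy}, the positive orthant of this vector has mass at least $e^{-C\sqrt{n\log(2n)}}$, much more than $e^{-\delta n}$.

\subsection{What has to be repaired}

Three things are needed to carry Example~\ref{ex:indep} over to an isotropic log-concave vector.

\emph{The value at $0$.} Heavy orthants exist, but their union has small probability (Proposition~\ref{prop:orth}). We run the chord argument on the other orthants and pay the mass of the heavy ones as an additive error. This is the deepest step; it uses stochastic localization and occupies Sections~\ref{sec:orth} and~\ref{sec:cov}.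

\emph{The value at $-U$.} Typically all but a small fraction of the coordinates are bounded by a constant. There are few ways to choose the exceptional fraction, so one choice has probability at least $e^{-\delta'n}$. We discard these coordinates, and for this reason Proposition~\ref{prop:orth} is stated for orthants in slightly fewer than all coordinates.

\emph{Unequal weights.} Coordinates of different variances lead to the event $\{|Y_i|\ge ua_i\ \forall i\}$ with arbitrary $a_i>0$, whose natural scale is $u\sum_ia_i$. With $m$ coordinates the chord argument gains $e^{-cm}$ over a distance $U$ of order $1/\min_ia_i$. The rate $m\min_ia_i$ is comparable to $\sum_ia_i$ only when the $a_i$ are comparable. So we treat one scale at a time, conditionally on the earlier ones (Section~\ref{sec:step}), and multiply the gains (Section~\ref{sec:wmin}).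

Section~\ref{sec:proofs} reduces Theorems~\ref{thm:main} and~\ref{thm:min} to the weighted minimum.

\section{Concentration and counting}\label{sec:tools}

The Poincar\'e constant $C_P(\mu)$ of a probability measure $\mu$ on $\mathbb{R}^m$ is the best constant in $\operatorname{Var}_\mu f\le C_P(\mu)\int|\nabla f|^2d\mu$; we write $C_P(Y)$ for the law of $Y$. For $s>0$, the measure $\mu$ is \emph{$s$-strongly log-concave} if it has a density $e^{-V}$, with $V$ taking values in $(-\infty,\infty]$, such that $V(x)-s|x|^2/2$ is convex. We use four results.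
\begin{enumerate}
\item[(K1)] (Klartag \cite{K}) $C_P(Y)\le C\log(2m)$ for $Y$ isotropic log-concave in $\mathbb{R}^m$.
\item[(K2)] (improved log-concave Lichnerowicz inequality \cite{K}) If $\mu$ is $s$-strongly log-concave, then $C_P(\mu)\le\sqrt{\|\operatorname{Cov}(\mu)\|_{op}/s}$.
\item[(GM)] (Gromov--Milman) If $g$ is $L$-Lipschitz, then for $h>0$
\[
\mathbb{P}(|g(Y)-\mathbb{E}g(Y)|\ge h)\le C\exp\bigl(-ch/(L\sqrt{C_P(Y)})\bigr).
\]
\item[(SL)] (Brascamp--Lieb, Bakry--\'Emery, Herbst, Pr\'ekopa) If $\mu$ is $s$-strongly log-concave, then $C_P(\mu)\le1/s$, so that $\operatorname{Cov}(\mu)\le s^{-1}\mathrm{Id}$; its marginals are $s$-strongly log-concave; and $\mu\bigl(F\le\int F\,d\mu-h\bigr)\le e^{-sh^2/(2L^2)}$ for $L$-Lipschitz $F$ and $h>0$.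
\end{enumerate}
All error terms are expressed through the function
\[
\omega(x)=\sqrt{x/\log(2+x)},\qquad x\ge0 .
\]
It is increasing, since $\log(2+x)>x/(2+x)$ (the left side exceeds $\frac12$ always and exceeds $1$ for $x\ge2$). Moreover,
\begin{equation}\label{eq:omega}
\omega(ax)\ge\sqrt a\,\omega(x)\ \ (0<a\le1),\qquad\omega(2^ix)\ge\sqrt{\tfrac{2^i}{i+1}}\;\omega(x)\ \ (i=0,1,\dots),
\end{equation}
the latter because $\log(2+2^ix)\le i\log2+\log(2+x)\le(i+1)\log(2+x)$. For $x\ge1$ we have $1\le\log(2+x)\le2\sqrt x$, so $x^{1/4}/\sqrt2\le\omega(x)\le x$.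

Since $\log(2m)\le2\log(2+m)$, (K1) and (GM) give: if $Y$ is isotropic log-concave in $\mathbb{R}^m$ and $g$ is $\sqrt m$-Lipschitz, then for $h>0$
\begin{equation}\label{eq:conc}
\mathbb{P}(|g(Y)-\mathbb{E}g(Y)|\ge h)\le C\exp\bigl(-ch/\sqrt{m\log(2+m)}\bigr).
\end{equation}
For $h=\tau m$ the right side is $Ce^{-c\tau\omega(m)}$. A sum of $1$-Lipschitz functions of the single coordinates is $\sqrt m$-Lipschitz by the Cauchy--Schwarz inequality. The logarithm in Theorem~\ref{thm:main} enters only through \eqref{eq:conc}.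

Finally, let $H(\rho)=-\rho\log\rho-(1-\rho)\log(1-\rho)$, which tends to $0$ as $\rho\to0$. For $0<\rho\le\frac12$,
\begin{equation}\label{eq:count}
\text{an $m$-element set has at most $e^{H(\rho)m}$ subsets with at most $\rho m$ elements.}
\end{equation}
Indeed, the numbers $\rho^{|A|}(1-\rho)^{m-|A|}$ sum to $1$ over all subsets $A$, and each is at least $\rho^{\rho m}(1-\rho)^{(1-\rho)m}=e^{-H(\rho)m}$ when $|A|\le\rho m$.

\section{Typical orthants have exponentially small mass}\label{sec:orth}

For $J\subset\{1,\dots,m\}$ and $\eta\in\{\pm1\}^J$ let $O^J_\eta=\{x\in\mathbb{R}^m:\eta_ix_i\ge0,\ i\in J\}$.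

\begin{proposition}\label{prop:orth}
There are universal constants $\delta,\rho\in(0,\frac12]$ with $H(\rho)\le\delta/4$ such that for every $m$ and every isotropic log-concave $X$ in $\mathbb{R}^m$ the set
\[
\mathcal{H}(X)=\bigcup\bigl\{O^J_\eta:\ |J|\ge(1-\rho)m,\ \eta\in\{\pm1\}^J,\ \mathbb{P}(X\in O^J_\eta)\ge e^{-\delta m}\bigr\}
\]
satisfies $\mathbb{P}(X\in\mathcal{H}(X))\le Ce^{-c\omega(m)}$.
\end{proposition}

We call the orthants in this union \emph{heavy}. An orthant is the zero set of $F(x)=\sum_{i\in J}(\eta_ix_i)_-$, a $\sqrt m$-Lipschitz function whose mean is of order $m$. Concentration in the form \eqref{eq:conc} bounds the mass of a single orthant by $Ce^{-c\omega(m)}$, and by Section~\ref{sub:heavy} little more is true. This is useless for a union of exponentially many heavy orthants. For a strongly log-concave measure, (SL) would give $e^{-cm}$ for each orthant, which does survive the union. So we write the law of $X$ as a mixture of strongly log-concave measures, most of which still give $F$ a mean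 of order $m$ for all $J$ and $\eta$ at once.

The mixture is obtained by observing $X$ through Gaussian noise. Let $f_X$ be the density of $X$, let $(B_s)_{s\ge0}$ be a standard Brownian motion in $\mathbb{R}^m$ independent of $X$, and $\theta_s=sX+B_s$. For $s>0$ and $\theta\in\mathbb{R}^m$ let $\mu_{s,\theta}$ be the probability measure with density proportional to $f_X(x)e^{\langle\theta,x\rangle-s|x|^2/2}$; it is $s$-strongly log-concave. Given $X=x$, the vector $\theta_s$ is Gaussian with mean $sx$ and covariance $s\,\mathrm{Id}$, and its density is proportional to $e^{-|\theta|^2/(2s)}e^{\langle\theta,x\rangle-s|x|^2/2}$. By Bayes' formula $\mu_s:=\mu_{s,\theta_s}$ is the conditional law of $X$ given $\theta_s$; in particular $\mathbb{P}(X\in A)=\mathbb{E}\mu_s(A)$ for Borel $A$. Let $a_s$ and $A_s$ be the mean and the covariance matrix of $\mu_s$; by (SL), $A_s\le s^{-1}\mathrm{Id}$. Differentiating under the integral sign gives, for $\varphi$ of polynomial growth,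
\begin{equation}\label{eq:grad}
\nabla_\theta\int\varphi\,d\mu_{s,\theta}=\operatorname{Cov}_{\mu_{s,\theta}}(\varphi,x).
\end{equation}

The danger is that the observation reveals the signs of the coordinates, so that $\mu_s$ lives in one orthant. This does not happen for a short observation time, because the mean $a_s$ stays small.

\begin{lemma}\label{lem:mean}
There are universal constants $t_0\in(0,1]$ and $C_1$ such that $\mathbb{E}|a_t|^2\le C_1tm$ for $0<t\le t_0$ and every isotropic log-concave $X$ in $\mathbb{R}^m$.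
\end{lemma}

For standard Gaussian $X$ one has $a_t=\theta_t/(1+t)$ and $\mathbb{E}|a_t|^2=\frac{t}{1+t}m$, so the order is right. The proof is given in Section~\ref{sec:cov}.

\begin{proof}[Proof of Proposition~\ref{prop:orth}]
Fix $t=\min(t_0,\frac1{64C_1})$, put $\delta=t/(3\cdot2^{13})$, and choose $\rho\in(0,\sqrt t/32]$ with $H(\rho)\le\delta/4$. Write $\mathbb{E}_\theta$ for integration against $\mu_{t,\theta}$ and $a=\mathbb{E}_\theta x$. How far $\mu_{t,\theta}$ extends to both sides of the $i$-th coordinate hyperplane is measured by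
\[
d_i(\theta)=\min\bigl(\mathbb{E}_\theta(x_i)_+,\mathbb{E}_\theta(x_i)_-\bigr)=\tfrac12\bigl(\mathbb{E}_\theta|x_i|-|a_i|\bigr),\qquad D(\theta)=\sum_{i=1}^md_i(\theta).
\]

\emph{$D$ is large on average.} We have $\mathbb{E}\,\mathbb{E}_{\theta_t}|x_i|=\mathbb{E}|X_i|\ge\frac14$ by Lemma~\ref{lem:one}(c), and $\sum_i\mathbb{E}|(a_t)_i|\le\sqrt m\,(\mathbb{E}|a_t|^2)^{1/2}\le\frac m8$ by Lemma~\ref{lem:mean}. So $\mathbb{E}D(\theta_t)\ge\frac m{16}$.

\emph{$D$ is concentrated.} $D(\theta)$ is the minimum over $\epsilon\in\{\pm1\}^m$ of $\mathbb{E}_\theta F_\epsilon$, where $F_\epsilon(x)=\sum_i(\epsilon_ix_i)_+$ is $\sqrt m$-Lipschitz. For a unit vector $v$, the Cauchy--Schwarz inequality and the Poincar\'e inequality in (SL) give $|\operatorname{Cov}_{\mu_{t,\theta}}(F_\epsilon,\langle v,x\rangle)|\le\sqrt{m/t}\,\sqrt{1/t}$. By \eqref{eq:grad}, each $\theta\mapsto\mathbb{E}_\theta F_\epsilon$ is $\sqrt m/t$-Lipschitz, and so is their minimum $D$. The vector $Z=\theta_t/\sqrt{t^2+t}$ is isotropic, and log-concave by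 (L2). As a function of $Z$, $D(\theta_t)/\sqrt{1+1/t}$ is $\sqrt m$-Lipschitz. Since $t$ is universal, \eqref{eq:conc} yields $\mathbb{P}(D(\theta_t)<\frac m{32})\le Ce^{-c\omega(m)}$.

\emph{If $D(\theta)\ge\frac m{32}$, all orthants are light for $\mu_{t,\theta}$.} We have $d_i\le\frac12\mathbb{E}_\theta|x_i-a_i|\le\frac1{2\sqrt t}$ by (SL). If $|J|\ge(1-\rho)m$, then $\sum_{i\in J}d_i\ge\frac m{32}-\frac{\rho m}{2\sqrt t}\ge\frac m{64}$. For $\eta\in\{\pm1\}^J$ the function $F(x)=\sum_{i\in J}(\eta_ix_i)_-$ is $\sqrt m$-Lipschitz, vanishes on $O^J_\eta$, and $\mathbb{E}_\theta F\ge\sum_{i\in J}d_i\ge\frac m{64}$. By (SL),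
\[
\mu_{t,\theta}(O^J_\eta)\le\exp\Bigl(-\frac{t(m/64)^2}{2m}\Bigr)=e^{-3\delta m}.
\]

\emph{Union bound.} By \eqref{eq:count} there are at most $e^{\delta m}$ sets $J$ with $|J|\ge(1-\rho)m$. For each $J$ the orthants $O^J_\eta$ overlap in null sets, so at most $e^{\delta m}$ of them are heavy. Hence $\mu_{t,\theta}(\mathcal{H}(X))\le e^{2\delta m}e^{-3\delta m}=e^{-\delta m}$ whenever $D(\theta)\ge\frac m{32}$. The set $\mathcal{H}(X)$ depends only on the law of $X$, not on $\theta$, so
\[
\mathbb{P}(X\in\mathcal{H}(X))=\mathbb{E}\mu_t(\mathcal{H}(X))\le\mathbb{P}\bigl(D(\theta_t)<\tfrac m{32}\bigr)+e^{-\delta m}\le Ce^{-c\omega(m)}.\qedhere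
\]
\end{proof}

\section{One scale, conditionally on the earlier ones}\label{sec:step}

We now run the chord argument on a group $I$ of $m$ coordinates with comparable weights. If the total weight is spread over many scales, no single group gives enough decay, and the gains must multiply. So we work conditionally on the event already imposed on an earlier set $I_0$ of coordinates. That event is not convex, but it splits into $2^{|I_0|}$ convex pieces according to signs. The conditional laws are no longer isotropic. However, if $I_0$ is much smaller than $I$, then most of the mass lies in pieces of probability at least $e^{-\delta m/4}$, and conditioning on such a piece cannot destroy a bound $e^{-\delta m}$.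

\begin{lemma}\label{lem:step}
There are universal constants $\kappa\in(0,\frac12]$ and $c_2,C_2>0$ with the following property. Let $Y$ be isotropic log-concave in $\mathbb{R}^n$, let $I_0,I$ be disjoint sets of indices with $|I|=m\ge1$ and $|I_0|\le\kappa m$, let $a_i>0$ for $i\in I_0\cup I$, and suppose that $\alpha/B<a_i\le\alpha$ for $i\in I$, where $\alpha>0$, $B>1$. Put $w=\sum_{i\in I}a_i$. Then for all $u\ge0$
\[
\mathbb{P}\bigl(|Y_i|\ge ua_i,\ i\in I_0\cup I\bigr)\le e^{-c_2uw/B}\,\mathbb{P}\bigl(|Y_i|\ge ua_i,\ i\in I_0\bigr)+C_2e^{-c_2\omega(m)}.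
\]
\end{lemma}

\begin{proof}
Let $\delta,\rho$ be as in Proposition~\ref{prop:orth} and $\kappa=\delta/8$. We may assume that $e^{\delta m/4}\ge2$; for the remaining, universally bounded, values of $m$ we take $C_2$ so large that the last term exceeds $1$. Let $Y_I=(Y_i)_{i\in I}$, an isotropic log-concave vector in $\mathbb{R}^I$.

\emph{Step 1: good sign patterns on $I_0$.} Let $V=\frac1{2\rho}\ge1$ and $G(y)=\sum_{i\in I}(|y_i|-V)_+$, a $\sqrt m$-Lipschitz function of $y_I$. From $(|x|-2V)^2\ge0$ we get $|x|-V\le x^2/(4V)$, so $\mathbb{E}G(Y)\le\frac m{4V}=\frac{\rho m}2$. For the event $S=\{G(Y)\le\rho m\}$, \eqref{eq:conc} gives $\mathbb{P}(S^c)\le Ce^{-c\omega(m)}$.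

For $\zeta\in\{\pm1\}^{I_0}$ let $E_\zeta$ be the event $\{\zeta_iY_i\ge ua_i,\ i\in I_0\}$ (the sure event if $I_0=\emptyset$). Each $E_\zeta$ says that $Y$ lies in a closed convex set; the $E_\zeta$ overlap in null sets, and their union is $\{|Y_i|\ge ua_i,\ i\in I_0\}$. Call $\zeta$ \emph{good} if $\mathbb{P}(E_\zeta)\ge e^{-\delta m/4}$ and $\mathbb{P}(S\mid E_\zeta)\ge\frac12$. The patterns that violate the first condition have total mass at most $2^{\kappa m}e^{-\delta m/4}\le e^{-\delta m/8}$. Those that satisfy the first and violate the second have $\mathbb{P}(E_\zeta)\le2\mathbb{P}(E_\zeta\cap S^c)$, hence total mass at most $2\mathbb{P}(S^c)$. Thus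
\begin{equation}\label{eq:bad}
\sum_{\zeta\text{ not good}}\mathbb{P}(E_\zeta)\le Ce^{-c\omega(m)}.
\end{equation}

\emph{Step 2: a box of large conditional mass.} Fix a good $\zeta$. Let $R=\{i\in I:|Y_i|>1/\rho\}$. Each $i\in R$ contributes more than $2V-V\ge1$ to $G(Y)$, so $|R|\le\rho m$ on $S$. By \eqref{eq:count}, on $S$ the random set $R$ takes at most $e^{H(\rho)m}\le e^{\delta m/4}$ values. One of them, $R_\zeta$, satisfies $\mathbb{P}(S\cap\{R=R_\zeta\}\mid E_\zeta)\ge\frac12e^{-\delta m/4}$. Put $J=J(\zeta)=I\setminus R_\zeta$. Then $|J|\ge(1-\rho)m$ and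
\begin{equation}\label{eq:box}
\mathbb{P}\bigl(|Y_i|\le1/\rho,\ i\in J\ \big|\ E_\zeta\bigr)\ge\tfrac12e^{-\delta m/4}.
\end{equation}

\emph{Step 3: decay in the light orthants.} For $\eta\in\{\pm1\}^J$ let $\psi_\eta(x)=\mathbb{P}(\eta_iY_i\ge xa_i,\ i\in J\mid E_\zeta)$, $x\in\mathbb{R}$, where $E_\zeta$ is kept fixed (it depends on $u$, not on $x$). This is a function of the form \eqref{eq:psi}, so it is log-concave. Let $U=B/(\rho\alpha)$. Then $Ua_i\ge1/\rho$ for $i\in I$, so $\psi_\eta(-U)\ge\frac12e^{-\delta m/4}$ by \eqref{eq:box}. Regard $O^J_\eta$ as a subset of $\mathbb{R}^I$ and call $\eta$ \emph{light} if $\mathbb{P}(Y_I\in O^J_\eta)<e^{-\delta m}$. For light $\eta$,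
\[
\psi_\eta(0)\le\frac{\mathbb{P}(Y_I\in O^J_\eta)}{\mathbb{P}(E_\zeta)}\le e^{-3\delta m/4},\qquad\frac{\psi_\eta(0)}{\psi_\eta(-U)}\le2e^{-\delta m/2}\le e^{-\delta m/4}.
\]
Lemma~\ref{lem:chord} and $w\le m\alpha$ give
\[
\psi_\eta(u)\le\psi_\eta(0)\exp\Bigl(-\frac{\delta\rho\,m\alpha u}{4B}\Bigr)\le\psi_\eta(0)\,e^{-\delta\rho uw/(4B)} .
\]

\emph{Step 4: summation.} If $E_\zeta$ holds and $|Y_i|\ge ua_i$ for $i\in I$, then $\eta_iY_i\ge ua_i\ge0$ on $J$ for some $\eta\in\{\pm1\}^J$. If this $\eta$ is not light, then $O^J_\eta$ is a heavy orthant for $Y_I$, so $Y_I\in\mathcal{H}(Y_I)$. Since $\sum_\eta\psi_\eta(0)=1$,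
\[
\mathbb{P}\bigl(E_\zeta,\ |Y_i|\ge ua_i,\ i\in I\bigr)\le e^{-\delta\rho uw/(4B)}\,\mathbb{P}(E_\zeta)+\mathbb{P}\bigl(E_\zeta,\ Y_I\in\mathcal{H}(Y_I)\bigr).
\]
The set $J$ varies with $\zeta$, but $\mathcal{H}(Y_I)$ does not. Summing over good $\zeta$, the last terms add up to at most $\mathbb{P}(Y_I\in\mathcal{H}(Y_I))\le Ce^{-c\omega(m)}$ by Proposition~\ref{prop:orth}, and $\sum_\zeta\mathbb{P}(E_\zeta)=\mathbb{P}(|Y_i|\ge ua_i,\ i\in I_0)$. Together with \eqref{eq:bad} this proves the lemma.
\end{proof}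

\section{The weighted minimum}\label{sec:wmin}

\begin{proposition}\label{prop:wmin}
There are universal constants $c_3,C_3>0$ such that the nonincreasing function $\Theta(u)=C_3e^{-c_3\omega(u)}$ has the following property. Let $Y$ be isotropic log-concave in $\mathbb{R}^n$, let $G$ be a nonempty set of indices, $a_i>0$ for $i\in G$, and $w=\sum_{i\in G}a_i$. Then for all $u\ge0$
\[
\mathbb{P}\bigl(|Y_i|\ge ua_i\ \ \forall i\in G\bigr)\le\Theta(uw).
\]
\end{proposition}

To iterate Lemma~\ref{lem:step} we need groups of comparable weights whose cardinalities grow rapidly, so that each group dwarfs the union of the earlier ones and the error terms form a convergent sum. Grouping by powers of a large $B$ almost does this: a group at a finer scale that carries a similar total weight must have many more elements. We drop the groups whose weight is too small for this to hold. A second issue is that the error $e^{-c\omega(m)}$ is useful only for $m$ of order at least $u$. If the weight sits on fewer coordinates, then the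 event forces $\sum_i|Y_i|$ far above its mean, and \eqref{eq:conc} applies directly.

\begin{proof}
Replacing $a_i$ by $a_i/w$ and $u$ by $uw$, we assume $w=1$. Taking $C_3\ge e^{c_3\omega(1)}$ we assume $u\ge1$. Let $B=32/\kappa\ge64$, and for $j\ge0$ let
\[
G_j=\{i\in G:B^{-j-1}<a_i\le B^{-j}\},\qquad w_j=\sum_{i\in G_j}a_i,\qquad n_j=|G_j| .
\]
The $G_j$ partition $G$, and $n_jB^{-j-1}\le w_j\le n_jB^{-j}$.

\emph{Selection of scales.} Keep $j$ if $w_j>0$ and $w_j>4^{-(j-l)}w_l$ for all $l<j$. A dropped $j$ with $w_j>0$ has $w_j\le4^{-(j-l)}w_l$ for some $l<j$, so the dropped indices have total weight at most $\sum_lw_l\sum_{d\ge1}4^{-d}=\frac13$. Hence the kept indices of one of the two parities have total weight at least $\frac13$; let $\mathcal{K}$ be this set. For $l<j$ in $\mathcal{K}$ the difference $d=j-l\ge2$ is even, and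
\[
n_j\ge w_jB^j\ge4^{-d}w_lB^j\ge4^{-d}B^{d-1}n_l .
\]
(For $d=1$ this would give no growth; hence the restriction to one parity.) Therefore
\begin{equation}\label{eq:growth}
\sum_{l\in\mathcal{K},\,l<j}n_l\le n_j\sum_{d=2,4,\dots}B\Bigl(\frac4B\Bigr)^d=n_j\frac{16/B}{1-16/B^2}\le\frac{32}Bn_j=\kappa n_j .
\end{equation}
As $\kappa\le\frac12$, the sizes $n_j$ at least double along $\mathcal{K}$. Let $N=u/24$. The indices $j\in\mathcal{K}$ with $n_j>N$ or those with $n_j\le N$ carry weight at least $\frac16$.

\emph{Case 1: $\sum_{j\in\mathcal{K},\,n_j>N}w_j\ge\frac16$.} Let $j_0<j_1<\dots<j_r$ be these indices and let $p_i$ be the probability that $|Y_l|\ge ua_l$ for all $l\in G_{j_0}\cup\dots\cup G_{j_i}$, with $p_{-1}=1$. By \eqref{eq:growth}, Lemma~\ref{lem:step} applies with $I=G_{j_i}$, $I_0=G_{j_0}\cup\dots\cup G_{j_{i-1}}$, $\alpha=B^{-j_i}$, and gives $p_i\le e^{-c_2uw_{j_i}/B}p_{i-1}+C_2e^{-c_2\omega(n_{j_i})}$. Iterating,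
\[
p_r\le e^{-c_2u/(6B)}+C_2\sum_{i=0}^re^{-c_2\omega(n_{j_i})} .
\]
The first term is at most $e^{-c\omega(u)}$ since $u\ge\omega(u)$ and $B$ is universal. In the sum, let $y=\omega(n_{j_0})\ge\omega(1)$ and $r_i=\sqrt{2^i/(i+1)}\ge1$. Doubling and \eqref{eq:omega} give $\omega(n_{j_i})\ge\omega(2^in_{j_0})\ge r_iy\ge\frac12y+\frac12r_i\omega(1)$, so the sum is at most $e^{-c_2y/2}\sum_{i\ge0}e^{-c_2r_i\omega(1)/2}\le Ce^{-c_2y/2}$. Finally $y\ge\omega(u/24)\ge\omega(u)/5$ by \eqref{eq:omega}.

\emph{Case 2: $\sum_{j\in\mathcal{K},\,n_j\le N}w_j\ge\frac16$.} Let $I$ be the union of these groups; it is nonempty, and $m=|I|\le2N=u/12$ by doubling. If $|Y_i|\ge ua_i$ on $I$, then $\sum_{i\in I}|Y_i|\ge u/6$, while $\mathbb{E}\sum_{i\in I}|Y_i|\le m\le u/12$. By \eqref{eq:conc} for $Y_I$ with $h=u/12$, the probability is at most $C\exp(-cu/\sqrt{m\log(2+m)})\le C\exp(-cu/\sqrt{u\log(2+u)})=Ce^{-c\omega(u)}$.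
\end{proof}

\section{From the weighted minimum to order statistics}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Normalization.} Coordinates of variance zero vanish almost surely. If fewer than $k$ coordinates have positive variance, then $X_k^*=0$ almost surely, and $\sum_i\mathbb{P}(|X_i|\ge t)\le k-1$ for all $t>0$, so $t^*=0$. Otherwise, removing the vanishing coordinates changes neither $X_k^*$ nor $t^*$, and we may assume that $X_i=\sigma_iY_i$ with $\sigma_i=(\operatorname{Var}X_i)^{1/2}>0$. Because $X$ has mean zero and uncorrelated coordinates, $Y$ is isotropic; this is where uncorrelatedness is used. The function $t\mapsto\sum_i\mathbb{P}(|X_i|\ge t)$ is continuous by (L1), tends to $n>k-\frac12$ as $t\to0$ and to $0$ as $t\to\infty$. So $0<t^*<\infty$ and $\sum_i\mathbb{P}(|X_i|\ge t^*)\le k-\frac12$. In particular $t^*=0$ occurs only in the first case. Rescale so that $t^*=1$, and let $s\ge1$; for $s<1$ the tail bound holds with $C\ge e^{c\omega(1)}$.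

\emph{Wide and narrow coordinates.} Let $I_1=\{i:\sigma_i\ge16\}$, $I_2=\{i:\sigma_i<16\}$ and $r=k-|I_1|\in\mathbb{Z}$. Wide coordinates ($i\in I_1$) are usually above the level $1$, and we count the exceptions; for narrow ones we count exceedances:
\[
N_s=\#\{i\in I_1:|X_i|<s\},\qquad M_s=\#\{i\in I_2:|X_i|\ge s\},\qquad\bar N=\mathbb{E}N_1,\qquad\bar M=\mathbb{E}M_1 .
\]
The number of $i$ with $|X_i|\ge s$ is $|I_1|-N_s+M_s$. Hence
\begin{equation}\label{eq:balance}
\bar M\le\bar N+r-\tfrac12,\qquad\{X_k^*\ge s\}=\{M_s\ge r+N_s\}.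
\end{equation}
As $s$ grows, $M_s$ should fall below $\bar M$ and $N_s$ should rise above $\bar N$.

\emph{Claim 1: $\mathbb{E}M_s\le q^{(s-1)/32}\bar M$.} For $i\in I_2$, Lemma~\ref{lem:one}(a) with $x=1/\sigma_i$, $y=s/\sigma_i$ gives $\mathbb{P}(|X_i|\ge s)\le q^{(s-1)/(2\sigma_i)}\mathbb{P}(|X_i|\ge1)\le q^{(s-1)/32}\mathbb{P}(|X_i|\ge1)$. Sum over $i\in I_2$.

\emph{Claim 2: if $\bar N\ge\frac12$, then $\mathbb{P}(N_s<\bar N)\le2\Theta(s/16)$.} Let $a_i=1/\sigma_i\le\frac1{16}$ for $i\in I_1$ and $W=\sum_{i\in I_1}a_i$; note that $|X_i|\ge s$ means $|Y_i|\ge sa_i$. By Lemma~\ref{lem:one}(b), $\mathbb{P}(|X_i|<1)\le2a_i$, so $W\ge\bar N/2\ge\frac14$. Proposition~\ref{prop:wmin} produces one small coordinate in a group of constant weight; to produce $\bar N$ of them we use many disjoint groups. Form a group by adding indices of $I_1$ one at a time until its weight reaches $\frac1{16}$; its weight is then in $[\frac1{16},\frac18)$. Repeat until the remaining weight is less than $\frac1{16}$. This gives disjoint groups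 $G_1,\dots,G_K$ with $K\ge8(W-\frac1{16})\ge8W-2W\ge2\bar N$. Call $G_l$ empty-handed if $|X_i|\ge s$ for all $i\in G_l$; by Proposition~\ref{prop:wmin} and monotonicity of $\Theta$, this has probability at most $\Theta(s/16)$. If $N_s<\bar N\le K/2$, then more than $K/2$ groups are empty-handed. Their expected number is at most $K\Theta(s/16)$, and Markov's inequality gives the claim.

\emph{The tail bound.} Suppose first that $\bar N<\frac12$. Then \eqref{eq:balance} gives $r\ge\frac12-\bar N>0$, so $r\ge1$ since $r$ is an integer; this is the role of the shift by $\frac12$. Using $N_s\ge0$, Markov's inequality, Claim 1 and \eqref{eq:balance},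
\[
\mathbb{P}(X_k^*\ge s)\le\mathbb{P}(M_s\ge r)\le q^{(s-1)/32}\,\frac{\bar N+r-\frac12}r\le q^{(s-1)/32}.
\]
Suppose now that $\bar N\ge\frac12$. By \eqref{eq:balance}, $r+\bar N\ge\bar M+\frac12>0$, and
\[
\mathbb{P}(X_k^*\ge s)\le\mathbb{P}(N_s<\bar N)+\mathbb{P}(M_s\ge r+\bar N)\le2\Theta(s/16)+q^{(s-1)/32}\,\frac{\bar M}{r+\bar N}.
\]
In both cases $\mathbb{P}(X_k^*\ge s)\le q^{(s-1)/32}+2\Theta(s/16)\le Ce^{-c\omega(s)}$, because $s\ge\omega(s)$ and $\omega(s/16)\ge\omega(s)/4$.

\emph{Moments.} For $p\ge1$, since $\omega(s)\ge s^{1/4}/\sqrt2$ for $s\ge1$,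
\[
\mathbb{E}(X_k^*)^p=\int_0^\infty ps^{p-1}\mathbb{P}(X_k^*\ge s)\,ds\le1+C\int_1^\infty ps^{p-1}e^{-cs^{1/4}}ds=:C_p^p<\infty .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:min}]
The lower bound is part of Theorem~\ref{thm:known}(c), and it has a short proof. By Lemma~\ref{lem:one}(b), the expected number of $i$ with $|X_i|<\frac k{4n}$ is at most $\frac k2$, so by Markov's inequality $X^*_{n-k+1}\ge\frac k{4n}$ with probability at least $\frac12$, and $\mathbb{E}X^*_{n-k+1}\ge\frac k{8n}$.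

For the upper bound we find $t\le Ck/n$ with $\sum_i\mathbb{P}(|X_i|<t)\ge k$. If $k\le c_0n$, take $t=\frac k{c_0n}\le1$ and use Lemma~\ref{lem:one}(b). If $k>c_0n$, take $t=\sqrt2\frac k{c_0n}\ge\sqrt2$; Chebyshev's inequality gives $\mathbb{P}(|X_i|<t)\ge\frac12$, so the sum is at least $\frac n2\ge k$. In both cases $\sum_i\mathbb{P}(|X_i|\ge t)\le n-k\le(n-k+1)-\frac12$, so $t^*((n-k+1)-\frac12,X)\le Ck/n$. Theorem~\ref{thm:main} with $n-k+1$ in place of $k$ finishes the proof.
\end{proof}

\section{The covariance process}\label{sec:cov}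

It remains to prove Lemma~\ref{lem:mean}. We shall see that $\mathbb{E}|a_t|^2=\int_0^t\mathbb{E}\operatorname{Tr}A_s^2\,ds$. The two immediate bounds, $A_s\le s^{-1}\mathrm{Id}$ and $\mathbb{E}A_s\le\operatorname{Cov}X=\mathrm{Id}$, give only $\mathbb{E}\operatorname{Tr}A_s^2\le m/s$, which is not integrable at $0$. What is needed is $\mathbb{E}\operatorname{Tr}A_s^2\le Cm$ for small $s$. This bound is due to Guan; we give a complete proof.

\subsection{Reduction to bounded support}

Since $a_t=\mathbb{E}[X\mid\theta_t]$, we have $\mathbb{E}|a_t|^2=m-\varepsilon_t(X)$ with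
\[
\varepsilon_t(X)=\mathbb{E}|X-a_t|^2=\inf_g\mathbb{E}|X-g(tX+B_t)|^2 .
\]
The infimum may be taken over bounded continuous $g:\mathbb{R}^m\to\mathbb{R}^m$, as these are dense in $L^2$ of the law of $\theta_t$. Let $b_R,\Sigma_R$ be the mean and covariance of $X$ conditioned on $|X|\le R$; then $b_R\to0$ and $\Sigma_R\to\mathrm{Id}$ as $R\to\infty$. Let $Z_R=\Sigma_R^{-1/2}(X-b_R)$, and let $Y_R$ have the law of $Z_R$ conditioned on $|X|\le R$, independently of $B$. By (L2), $Y_R$ is isotropic log-concave, and it is bounded. For fixed $g$,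
\[
\varepsilon_t(Y_R)\le\frac{\mathbb{E}\bigl[\mathbf{1}_{\{|X|\le R\}}|Z_R-g(tZ_R+B_t)|^2\bigr]}{\mathbb{P}(|X|\le R)}\longrightarrow\mathbb{E}|X-g(tX+B_t)|^2
\]
by dominated convergence, as $Z_R\to X$ and $|Z_R|\le2|X|+2$ for large $R$. So $\varepsilon_t(X)\ge\limsup_R\varepsilon_t(Y_R)$, and a bound $\varepsilon_t(Y_R)\ge m-C_1tm$ passes to $X$. From now on $X$ is bounded; $C_X,c_X$ denote positive constants that may depend on the law of $X$.

\subsection{Evolution equations}

Let $\mathcal{F}_s=\sigma(\theta_u:u\le s)$. The path $(\theta_u)_{u\le s}$ is determined by $\theta_s$ and the bridge $\theta_u-\frac us\theta_s=B_u-\frac usB_s$, which is independent of $(X,B_s)$. Hence $\mu_s$ is also the conditional law of $X$ given $\mathcal{F}_s$; $\mu_0$ is the law of $X$, so $a_0=0$, $A_0=\mathrm{Id}$. Let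
\[
W_s=\theta_s-\int_0^sa_u\,du=B_s+\int_0^s(X-a_u)\,du .
\]
It is $\mathcal{F}$-adapted and continuous. It is an $\mathcal{F}$-martingale, because $B_{s'}-B_s$ is independent of $\mathcal{F}_s$ for $s'>s$ and $\mathbb{E}[X-a_u\mid\mathcal{F}_u]=0$. Its quadratic variation is that of $B$. By L\'evy's characterization, $W$ is an $\mathcal{F}$-Brownian motion.

For a polynomial $\varphi$ the function $(s,\theta)\mapsto\int\varphi\,d\mu_{s,\theta}$ is smooth on $[0,\infty)\times\mathbb{R}^m$ with bounded gradient \eqref{eq:grad}. By It\^o's formula, $d\int\varphi\,d\mu_s=\langle\operatorname{Cov}_{\mu_s}(\varphi,x),dW_s\rangle$ plus a drift term. The drift vanishes, since $\int\varphi\,d\mu_s=\mathbb{E}[\varphi(X)\mid\mathcal{F}_s]$ is a martingale. With $\varphi=x_j$ we get $da_s=A_s\,dW_s$. Let $y=x-a_s$, $T_{ijk}=\int y_iy_jy_k\,d\mu_s$ and $T^{(i)}=(T_{ijk})_{jk}$. For $\varphi=x_jx_k$ we have $\operatorname{Cov}_{\mu_s}(x_jx_k,x_i)=T_{ijk}+a_jA_{ki}+a_kA_{ji}$, while $d(a_ja_k)=a_j\,da_k+a_k\,da_j+(A^2)_{jk}\,ds$. Subtracting,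
\begin{equation}\label{eq:sde}
da_s=A_s\,dW_s,\qquad dA_s=\sum_iT^{(i)}_s\,dW_s^i-A_s^2\,ds .
\end{equation}
All coefficients are bounded by $C_X$. Two consequences are
\begin{equation}\label{eq:start}
\mathbb{E}|a_t|^2=\int_0^t\mathbb{E}\operatorname{Tr}A_s^2\,ds,\qquad\mathbb{P}(\|A_s\|_{op}\ge2)\le C_Xe^{-c_X/s}\quad(s>0).
\end{equation}
The first is It\^o's isometry. For the second, $A_s\le\mathrm{Id}+M_s$ with $M_s=\int_0^s\sum_iT^{(i)}dW^i$. If $\|A_s\|_{op}\ge2$, then $\|M_s\|_{op}\ge1$, so some entry of $M_s$ is at least $1/m$ in absolute value. Each entry is a continuous martingale with quadratic variation at most $C_Xs$, and the exponential martingale inequality bounds the probability by $2m^2e^{-1/(2m^2C_Xs)}$. This estimate is not universal; it serves only to start the argument.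

To follow the eigenvalues $\lambda_1,\dots,\lambda_m$ of $A_s$ we apply It\^o's formula to $\operatorname{Tr}f(A_s)=\sum_jf(\lambda_j)$. Let $f'[\lambda,\mu]=\frac{f'(\lambda)-f'(\mu)}{\lambda-\mu}$ for $\lambda\ne\mu$ and $f'[\lambda,\lambda]=f''(\lambda)$; in all cases $f'[\lambda,\mu]=\int_0^1f''(\mu+z(\lambda-\mu))\,dz$. For $f(\lambda)=\lambda^p$ and symmetric $A,H$, the first two derivatives of $z\mapsto\operatorname{Tr}f(A+zH)$ at $0$ are $\operatorname{Tr}(f'(A)H)$ and
\[
p\sum_{a+b=p-2}\operatorname{Tr}(A^aHA^bH)=\sum_{j,k}f'[\lambda_j,\lambda_k]H_{jk}^2,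
\]
with $H_{jk}$ taken in an eigenbasis of $A$. By linearity these formulas hold for polynomials, and \eqref{eq:sde} gives
\[
\mathbb{E}\operatorname{Tr}f(A_t)=mf(1)+\int_0^t\mathbb{E}\Bigl[-\operatorname{Tr}(f'(A_s)A_s^2)+\tfrac12\sum_{i,j,k}f'[\lambda_j,\lambda_k]T_{ijk}^2\Bigr]ds .
\]
Here and below all three indices of $T$ refer to an orthonormal eigenbasis of $A_s$; this is allowed for the index $i$ too, because $\sum_iT_{ijk}^2$ is the squared norm of a vector. The eigenvalues lie in a fixed compact interval, on which $f,f',f''$ can be approximated uniformly by a polynomial and its derivatives; so the identity holds for all smooth $f$. The integrand is bounded, so $s\mapsto\mathbb{E}\operatorname{Tr}f(A_s)$ is Lipschitz. If $f$ is nondecreasing, the first term is nonpositive, and for almost every $s$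
\begin{equation}\label{eq:ito}
\frac d{ds}\mathbb{E}\operatorname{Tr}f(A_s)\le\tfrac12\,\mathbb{E}\sum_{i,j,k}f'[\lambda_j,\lambda_k]\,T_{ijk}^2 .
\end{equation}

\subsection{Third moments}

For every $s,r>0$ and every index $i$,
\begin{equation}\label{eq:third}
\sum_{j,k:\ \lambda_j,\lambda_k\le r}T_{ijk}^2\le4r^{3/2}s^{-1/2}\lambda_i .
\end{equation}
Indeed, let $E$ be the span of the eigenvectors with $\lambda_j\le r$, assumed nonzero, let $y_E$ be the projection of $y$ onto $E$, and let $H$ be the symmetric matrix $(T_{ijk})_{j,k}$ on $E$, so that the left side is $\|H\|_{HS}^2$. The marginal of $\mu_s$ on $E$ is $s$-strongly log-concave by (SL) and has covariance at most $r\,\mathrm{Id}$, so its Poincar\'e constant is at most $\sqrt{r/s}$ by (K2). The gradient of $\langle Hy_E,y_E\rangle$ is $2Hy_E$, and $\int|Hy_E|^2d\mu_s\le r\|H\|_{HS}^2$. Thus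
\[
\|H\|_{HS}^2=\operatorname{Cov}_{\mu_s}\bigl(y_i,\langle Hy_E,y_E\rangle\bigr)\le\sqrt{\lambda_i}\,\bigl(\sqrt{r/s}\cdot4r\|H\|_{HS}^2\bigr)^{1/2},
\]
which is \eqref{eq:third}. Since $T$ is symmetric, any of its three indices can play the role of $i$. The factor $s^{-1/2}$ is integrable at $0$; with the Poincar\'e constant $1/s$ from (SL) in place of (K2) we would get $s^{-1}$, which is not.

\subsection{A ladder of test functions}

We must show that eigenvalues above a large universal level $b$ contribute little. Let $Q(s)$ be a smoothed version of $\mathbb{E}\sum_{\lambda_i\ge b}\lambda_i$. It will satisfy $Q'\le\gamma Q/s+{}$(source), where the source counts eigenvalues near $b$ and $\gamma$ is a numerical constant \emph{independent of $b$}. Such an inequality can be integrated from $0$ only if the source vanishes to order about $s^\gamma$. An eigenvalue starts at $1$, and to reach $b$ it has to cross the levels $2,4,\dots,2L$. By \eqref{eq:third} each crossing costs a factor $s^{1/2}$. So we take $L>2\gamma$ and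 then $b>2L$. Put
\[
\gamma=384,\qquad\beta=\gamma+1,\qquad L=2\beta+1,\qquad b=2L+2 .
\]
Let $\varphi$ be smooth and nondecreasing with $\varphi=0$ on $(-\infty,0]$ and $\varphi=1$ on $[1,\infty)$, and $\varphi_l(\lambda)=\varphi(\lambda-2l)$ for $1\le l\le L$. Let $\psi$ be smooth with $\psi=0$ on $(-\infty,b]$, $0\le\psi''\le2/b$ and $\psi'=1$ on $[2b,\infty)$ (let $\psi''$ be a bump on $[b,2b]$ of integral $1$). Then $0\le\psi'\le1$ and $\psi(\lambda)\ge\lambda-2b$ for $\lambda\ge2b$, so
\begin{equation}\label{eq:psilow}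
\lambda\le2\psi(\lambda)\quad\text{for }\lambda\ge4b .
\end{equation}
Put $P_0=m$, $P_l(s)=\mathbb{E}\operatorname{Tr}\varphi_l(A_s)$ and $Q(s)=\mathbb{E}\operatorname{Tr}\psi(A_s)$. Then $P_l(0)=0$ for $l\ge1$. Since $\psi(A_s)=0$ when $\|A_s\|_{op}<2$ and $A_s$ is bounded, \eqref{eq:start} shows that $Q(s)=O(s^N)$ as $s\to0$ for every $N$, with constants depending on $X$. The constants $C$ below depend only on $L$, $b$ and $\varphi$, so they are universal.

\emph{Inequality for $P_l$, $1\le l\le L$.} Let $r=2l+1$. If $\max(\lambda_j,\lambda_k)\ge r$, then $\varphi_l'[\lambda_j,\lambda_k]\le0$, because $\varphi_l'\ge0$ and both $\varphi_l'$ and $\varphi_l''$ vanish at the larger argument. If $\lambda_j,\lambda_k\le2l$, it is $0$. In all cases it is at most $\sup|\varphi''|$. So in \eqref{eq:ito} only triples with $\lambda_j,\lambda_k\le r$ and $\max(\lambda_j,\lambda_k)\ge2l$ contribute positively. For those with $\lambda_i\le r$ we single out the larger of $\lambda_j,\lambda_k$ in \eqref{eq:third}: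
\[
2\sum_{j:\,2l\le\lambda_j\le r}\ \sum_{i,k:\,\lambda_i,\lambda_k\le r}T_{ijk}^2\le8r^{5/2}s^{-1/2}\,\#\{j:\lambda_j\ge2l\}.
\]
For those with $\lambda_i>r$ we single out $i$ and use \eqref{eq:psilow}:
\[
\sum_{i:\,\lambda_i>r}4r^{3/2}s^{-1/2}\lambda_i\le4r^{3/2}s^{-1/2}\bigl(4b\,\#\{i:\lambda_i\ge2l\}+2\operatorname{Tr}\psi(A_s)\bigr).
\]
The number of eigenvalues that are at least $2l$ is at most $m$, and at most $\operatorname{Tr}\varphi_{l-1}(A_s)$ if $l\ge2$, as $\varphi_{l-1}=1$ on $[2l-1,\infty)$. Hence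
\begin{equation}\label{eq:P}
P_l'\le Cs^{-1/2}(P_{l-1}+Q),\qquad1\le l\le L .
\end{equation}

\emph{Inequality for $Q$.} Let $\Lambda=\max(\lambda_j,\lambda_k)$. Then $\psi'[\lambda_j,\lambda_k]=0$ if $\Lambda\le b$, and $0\le\psi'[\lambda_j,\lambda_k]\le8/\Lambda$ if $\Lambda\ge b$. Indeed, for $b\le\Lambda<4b$ it is at most $\sup\psi''\le2/b\le8/\Lambda$; for $\Lambda\ge4b$ it is $0$ if $\min(\lambda_j,\lambda_k)\ge2b$ and at most $1/(\Lambda-2b)\le2/\Lambda$ otherwise. The triples in which $\lambda_j$ or $\lambda_k$ is the largest of the three eigenvalues contribute to the sum in \eqref{eq:ito}, by \eqref{eq:third} with $r=\lambda_j$ and $j$ singled out, at most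
\[
2\sum_{j:\,\lambda_j\ge b}\frac8{\lambda_j}\cdot4\lambda_j^{5/2}s^{-1/2}=64\,s^{-1/2}\sum_{j:\,\lambda_j\ge b}\lambda_j^{3/2}.
\]
If $\lambda_i$ is the largest, the weight $8/\Lambda$ may be much larger than $1/\lambda_i$, and we split dyadically according to $\Lambda\in[2^db,2^{d+1}b)$, $d\ge0$, $2^db\le\lambda_i$. By \eqref{eq:third} with $r=2^{d+1}b$, the contribution of a given $i$ with $\lambda_i\ge b$ is at most
\[
\sum_{d:\,2^db\le\lambda_i}\frac8{2^db}\cdot4(2^{d+1}b)^{3/2}s^{-1/2}\lambda_i=32\cdot2^{3/2}s^{-1/2}\lambda_i\sum_{d:\,2^db\le\lambda_i}(2^db)^{1/2}\le320\,s^{-1/2}\lambda_i^{3/2},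
\]
since the geometric sum is at most $\lambda_i^{1/2}/(1-2^{-1/2})$ and $32\cdot2^{3/2}/(1-2^{-1/2})<310$. So $Q'\le192\,s^{-1/2}\,\mathbb{E}\sum_{\lambda_i\ge b}\lambda_i^{3/2}$. For $\lambda_i\ge4b$ we use $\lambda_i\le1/s$ and \eqref{eq:psilow}: $\lambda_i^{3/2}\le2s^{-1/2}\psi(\lambda_i)$. For $b\le\lambda_i<4b$ we use $\lambda_i^{3/2}\le(4b)^{3/2}$, and the number of such $i$ is at most $\operatorname{Tr}\varphi_L(A_s)$ because $b\ge2L+1$. Therefore
\begin{equation}\label{eq:Q}
Q'\le\gamma s^{-1}Q+Cs^{-1/2}P_L .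
\end{equation}

\subsection{Closing the system}

\begin{proof}[Proof of Lemma~\ref{lem:mean}]
Let $0<\tau\le1$ and $K=\sup_{0<s\le\tau}Q(s)/(ms^\beta)$, which is finite because $Q$ is bounded and $Q(s)=O(s^\beta)$. We show by induction that
\[
P_l(s)\le Cm\bigl(s^{l/2}+Ks^{\beta+1/2}\bigr),\qquad1\le l\le L,\ s\le\tau .
\]
By the bound for $l-1$ (or $P_0=m$), $Q\le Kms^\beta$ and $s\le1$, we have $P_{l-1}+Q\le Cm(s^{(l-1)/2}+Ks^\beta)$; now integrate \eqref{eq:P} from $0$, where $P_l(0)=0$. Since $L/2=\beta+\frac12$, we obtain $P_L(s)\le Cm(1+K)s^{\beta+1/2}$. By \eqref{eq:Q}, $(s^{-\gamma}Q)'\le Cs^{-\gamma-1/2}P_L\le Cm(1+K)s$, and $s^{-\gamma}Q(s)\to0$ as $s\to0$. Hence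
\[
Q(s)\le C_4m(1+K)s^{\gamma+2}=C_4m(1+K)s^{\beta+1},\qquad s\le\tau,
\]
with a universal $C_4$, and so $K\le C_4(1+K)\tau$. For $\tau=t_0:=\min(1,\frac1{2C_4})$ this reads $K\le\frac12(1+K)$, and $K\le1$ because $K$ is finite. The dependence on $X$ has disappeared: $Q(s)\le ms^\beta\le ms$ for $s\le t_0$. Using $\lambda_i\le1/s$ and \eqref{eq:psilow},
\[
\mathbb{E}\operatorname{Tr}A_s^2\le16b^2m+s^{-1}\,\mathbb{E}\sum_{\lambda_i\ge4b}\lambda_i\le16b^2m+2s^{-1}Q(s)\le(16b^2+2)m .
\]
By \eqref{eq:start}, the lemma holds with $C_1=16b^2+2$.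
\end{proof}

\begin{thebibliography}{9}

\bibitem{K}
Klartag, \emph{Logarithmic bounds for isoperimetry and slices of convex sets}, Ars Inveniendi Analytica (2023).

\bibitem{LS}
Rafa{\l} Lata{\l}a, Marta Strzelecka, \emph{Two-sided estimates for order statistics of log-concave random vectors}, arXiv:1901.01587 (2019).

\bibitem{LV}
Lov\'asz, Vempala, \emph{The geometry of logconcave functions and sampling algorithms}.

\end{thebibliography}
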